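# Equal Frobenius fields for two elliptic curves over $\mathbb{Q}$: at least $(\log x)^{1-\varepsilon}$ primes

## 1. Isogenous pairs: every good prime $p\ge 5$ is counted

Let $E$ be an elliptic curve over $\mathbb{Q}$ and $p$ a prime of good reduction. Put $a_p(E)=p+1-\#E(\mathbb{F}_p)$. For each prime $\ell\ne p$ the Frobenius at $p$ acts on the $\ell$-adic Tate module with characteristic polynomial $X^2-a_p(E)X+p$, which does not depend on $\ell$.

**Definition.** The *Frobenius field* $F(E,p)$ is the splitting field of $X^2-a_p(E)X+p$. For elliptic curves $E_1,E_2/\mathbb{Q}$ of conductors $N_1,N_2$ let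
$$S(E_1,E_2;x)=\#\{p\le x \text{ prime}: p\nmid N_1N_2,\ F(E_1,p)=F(E_2,p)\}.$$

By Hasse, $a_p^2\le 4p$, and equality is impossible because $4p$ is not a square. So $F(E,p)=\mathbb{Q}(\sqrt{a_p^2-4p})$ is an imaginary quadratic field.

**Example.** Our running pair is
$$A:\ y^2+y=x^3-x^2-10x-20,\qquad B:\ y^2+y=x^3-x .$$
The standard formulas give $c_4=496$, $c_6=20008$, $\Delta=-11^5$ for $A$, and $c_4=48$, $\Delta=37$ for $B$. Take $p=5$. The expression $y^2+y$ takes the values $0,2,1,2,0$ at $y=0,1,2,3,4$. On $A$ the right side is $x^3-x^2=0,0,4,3,3$ at $x=0,\dots,4$. This gives $4$ affine points, so $\#A(\mathbb{F}_5)=5$, $a_5=1$ and $F(A,5)=\mathbb{Q}(\sqrt{-19})$. On $B$ the right side is $0,0,1,4,0$. This gives $7$ affine points, so $\#B(\mathbb F_5)=8$, $a_5=-2$ and $F(B,5)=\mathbb{Q}(\sqrt{-16})=\mathbb{Q}(i)$. So $5$ is not counted by $S(A,B;x)$.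

We write $E_1\sim E_2$ for "isogenous over $\overline{\mathbb{Q}}$". Let us recall some textbook facts. A curve over $\mathbb{F}_p$ is supersingular if $p\mid a_p$ and ordinary otherwise. In the ordinary case $\mathrm{End}_{\overline{\mathbb{F}}_p}(E)\otimes\mathbb{Q}$ is an imaginary quadratic field generated by Frobenius. In the supersingular case it is a quaternion algebra. Any two supersingular curves over $\overline{\mathbb{F}}_p$ are isogenous. Finally (Tate), two elliptic curves over a finite field whose Frobenii have the same characteristic polynomial are isogenous over that field.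

**Lemma 1.** Let $p\ge5$ be a prime of good reduction for $E_1$ and $E_2$. Then $F(E_1,p)=F(E_2,p)$ if and only if the reductions are isogenous over $\overline{\mathbb{F}}_p$.

*Proof.* The behavior of $p$ in $F(E,p)$ detects the type of reduction. If $E$ is supersingular at $p$, then $p\mid a_p$ and $|a_p|\le 2\sqrt p<p$, so $a_p=0$, $F=\mathbb{Q}(\sqrt{-p})$, and $p$ ramifies. If $E$ is ordinary, then $X^2-a_pX+p\equiv X(X-a_p)$ has two distinct roots mod $p$, hence by Hensel two roots in $\mathbb{Q}_p$, and $p$ splits in $F$. In that case $F=\mathrm{End}_{\overline{\mathbb{F}}_p}(E)\otimes\mathbb{Q}$.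

Suppose the reductions are isogenous. The type and the algebra $\mathrm{End}\otimes\mathbb{Q}$ are isogeny invariants. So either both fields are $\mathbb{Q}(\sqrt{-p})$, or both equal the common endomorphism field.

Suppose the fields are equal. Then the types agree. Two supersingular curves are isogenous. If both are ordinary, the Frobenii $\pi_1,\pi_2\in F$ have norm $p$, so each generates one of the two primes above $p$. After conjugating one of them they generate the same ideal, so $\pi_1/\pi_2$ is a unit of an imaginary quadratic field, that is, a root of unity. Hence $\pi_1^r=\pi_2^r$ for some $r\ge1$, and Tate's theorem gives an isogeny over $\mathbb{F}_{p^r}$. $\square$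

**Proposition 2.** If $E_1\sim E_2$, then $S(E_1,E_2;x)\sim x/\log x$.

*Proof.* An isogeny is defined over some number field. At a place above a prime $p$ of good reduction for both curves it extends to the good models, and it reduces to an isogeny of the same degree. So the reductions are isogenous over $\overline{\mathbb{F}}_p$, and by Lemma 1 every good $p\ge5$ is counted. Apply the prime number theorem. $\square$

So one global isogeny explains all coincidences. What changes if there is none? For non-CM curves, the paper of Stephan Baier and Vijay M. Patankar, "Applications of the square sieve to a conjecture of Lang and Trotter for a pair of elliptic curves over the rationals", arXiv:1710.02125 (2017), contains the conjecture that $E_1\not\sim E_2$ if and only if $S(E_1,E_2;x)=O(\log\log x)$. Proposition 2 proves one implication: if $S=O(\log\log x)$, then the curves are not isogenous. The other implication fails for every non-isogenous pair.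

**Theorem 3.** Let $E_1,E_2/\mathbb{Q}$ be elliptic curves, $E_1$ without CM, $E_1\not\sim E_2$ over $\overline{\mathbb{Q}}$ ($E_2$ may have CM). For every $\varepsilon>0$ there is $x_0=x_0(E_1,E_2,\varepsilon)$ with
$$S(E_1,E_2;x)\ge(\log x)^{1-\varepsilon}\qquad(x\ge x_0).$$

**Theorem 4 (the conjecture is false).** Let $E_1,E_2$ be non-CM. If $E_1\sim E_2$, then $S(E_1,E_2;x)\sim x/\log x$. If $E_1\not\sim E_2$, then $S(E_1,E_2;x)\ne O(\log\log x)$. So the asserted equivalence fails for every non-isogenous pair, and such pairs exist.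

*Proof of Theorem 4 from Theorem 3.* The first claim is Proposition 2, and the second follows from Theorem 3 since $(\log x)^{1/2}/\log\log x\to\infty$. For existence take $A$ and $B$. Their invariants $j_A=-496^3/11^5$ and $j_B=48^3/37$ are not integers, so neither curve has CM. At $11$ the curve $A$ has potentially multiplicative reduction, as $|j_A|_{11}>1$, while $B$ has good reduction. Potentially good reduction is an isogeny invariant, so $A\not\sim B$. $\square$

It remains to prove Theorem 3. Fix $E_1,E_2$ as there, with invariants $j_1,j_2\in\mathbb{Q}$.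

## 2. Prime factors of $\Phi_N(j_1,j_2)$, and the prime $19$

We need a machine producing primes at which the reductions are isogenous. For a prime $N$ let $\Phi_N\in\mathbb{Z}[X,Y]$ be the modular polynomial, $\Phi_N(j(E),X)=\prod_H(X-j(E/H))$, where $H$ runs over the $N+1$ subgroups of order $N$. Put
$$G_N=\Phi_N(j_1,j_2)=\pm\prod_H\bigl(j(E_1/H)-j_2\bigr)\in\mathbb{Q}^\times .$$
It is nonzero because $E_1\not\sim E_2$. If $p\ge5$ is good for both curves, $p\ne N$, and $p$ divides the numerator of $G_N$, then some $E_1/H$ reduces to a curve with the same $j$-invariant as $E_2$ above $p$. So the reductions of $E_1$ and $E_2$ are isogenous over $\overline{\mathbb{F}}_p$, and $p$ is counted. (The use of Hecke correspondences to produce primes with isogenous reductions goes back to F. Charles; here it is made quantitative.)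

The case $N=1$, with $\Phi_1=X-Y$, can be done by hand. For $A,B$,
$$j_A-j_B=-\frac{16^3\,(31^3\cdot37+3^3\cdot11^5)}{11^5\cdot37}=-\frac{16^3\cdot 4\cdot1362661}{11^5\cdot 37},\qquad 1362661=19\cdot71719 .$$
So the reductions at $19$ are isomorphic over $\overline{\mathbb{F}}_{19}$, and $19$ is counted. More precisely $j_A\equiv j_B\equiv7\equiv-3375\pmod{19}$, where $-3375=j\bigl(\frac{1+\sqrt{-7}}2\bigr)$. Since $-7\equiv12$ is not a square mod $19$, the prime $19$ is inert in $\mathbb{Q}(\sqrt{-7})$, and the common reduction is supersingular by Deuring's criterion. Its Frobenius satisfies $\varpi^2=-19$.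

For the general bookkeeping put $c_p(N)=-\log|G_N|_p$. The product formula reads
$$\log|G_N|_\infty=\sum_pc_p(N).\tag{1}$$
If the left side is large, some $c_p(N)$ are positive. The first plan is to vary $N$ and collect a new prime each time.

Here is where it stops. The same prime may serve many $N$. In the example, $a+\varpi$ has degree $a^2+19$ on the reduction of $A$ at $19$. Composed with the isomorphism to the reduction of $B$, it gives isogenies of prime degrees $2^2+19=23$, $8^2+19=83$, $12^2+19=163$. The kernels have order prime to $19$, so they lift, and $19$ divides the numerators of $G_{23}$, $G_{83}$, $G_{163}$. Worse, the only bound we have for a single $p$ is the one coming from the size of $G_N$. It will be $c_p(N)\le CN\log N$ (Lemma 5), and $\log^+|G_N|_\infty$ is bounded by the same $CN\log N$. Summed over the primes $N\in(Y,2Y]$, both bounds are of order $Y^2$. Nothing so far prevents one prime from carrying the whole sum.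

What gets past this is a composition. Suppose $E_1/H$ and $E_1/H'$ are both $p$-adically close to $E_2$, so that there are isogenies $f,f':E_1\to E_2$ modulo a high power $\pi^n$. Then $f^\vee f'$ is an *endomorphism of $E_1$ modulo $\pi^n$*. If it has discriminant $-D$, then $E_1$ is close to a curve with CM by discriminant $-D$, so $j_1$ is close to a root of an explicit polynomial $P_D$. But $j_1$ is rational and not a root, so the closeness is limited by the height of $P_D$, which is about $e^{D^{1/2}}$. Hence large $n$ forces large $D$, the lattice of isogenies mod $\pi^n$ is sparse, and few pairs $(N,H)$ contribute. The same argument works at the archimedean place with matrices in place of isogenies. When the lattice of isogenies has rank $3$ or $4$, the prime is supersingular and other bounds are needed.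

**Conventions.** Fix $0<\delta<1/10$. $C>0$ denotes constants depending only on $E_1,E_2$, and $C_\delta$ may also depend on $\delta$; both may change from line to line. $Y$ is large, and $\mathcal{N}$ is the set of primes in $(Y,2Y]$, so $\#\mathcal{N}\sim Y/\log Y$. For $t>0$, $\log^+t=\max(\log t,0)$ and $\log^-t=\max(-\log t,0)$.

## 3. Heights of $\Phi_N$, CM values, and lattice points in convex bodies

**Lemma 5 (sizes).** For primes $N$: (i) $\log^+|G_N|_\infty\le CN\log N$ and $|G_N|_\infty\ge e^{-CN}$; (ii) $\sum_H\log^+|j(E_1/H)|\le CN\log N$; (iii) $c_p(N)\le CN\log N$ for every prime $p$.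

*Proof.* By P. Cohen (Math. Proc. Cambridge Philos. Soc. 95 (1984)), the coefficients of $\Phi_N$ are bounded by $\exp(CN\log N)$. They are integers, and $\Phi_N$ has degree $N+1$ in each variable and is monic up to sign in each. This gives the upper bound in (i). The denominator of $G_N$ divides the $(N+1)$-st power of the product of the denominators of $j_1$ and $j_2$, so it is $\le e^{CN}$. As $G_N\ne0$, the lower bound follows. For (ii), Landau's inequality bounds the Mahler measure $\prod_H\max(1,|j(E_1/H)|)$ of the monic polynomial $\Phi_N(j_1,X)$ by the Euclidean norm of its coefficients. For (iii), $c_p(N)=\log|G_N|_\infty-\sum_{q\ne p}c_q(N)$ by (1), and the negative $c_q(N)$ add up to at least $-\log(\text{denominator})\ge-CN$. $\square$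

**Definition.** For $D>0$ with $-D\equiv0,1\pmod4$ let $P_D=\prod_fH_{D/f^2}$ over all $f\ge1$ for which $-D/f^2$ is a discriminant, where $H_{D'}\in\mathbb{Z}[X]$ is the (monic) ring class polynomial of discriminant $-D'$.

The roots of $P_D$ are the numbers $j\bigl(\frac{-b+\sqrt{-D}}{2a}\bigr)$ over all reduced forms $[a,b,c]$ of discriminant $-D$, primitive or not: a form of content $f$ is $f$ times a primitive form of discriminant $-D/f^2$ with the same root. They are the $j$-invariants of the curves over $\mathbb{C}$ having an endomorphism of discriminant $-D$. *Example:* for $D=12$ the reduced forms are $[1,0,3]$ and $[2,2,2]$, with roots $\sqrt{-3}$ and $\frac{-1+\sqrt{-3}}2$, so $P_{12}=(X-54000)X=H_{12}H_3$.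

**Lemma 6 (CM values).** Write $j_1=A_1/B_1$ in lowest terms. Then $P_D(j_1)\neq0$ and
$$\sum_{p\nmid B_1}v_p(P_D(j_1))\log p\le C_\delta D^{1/2+\delta},\qquad|j_1-j^*|\ge\exp(-C_\delta D^{1/2+\delta})\ \text{ for each root }j^*\text{ of }P_D.\tag{2}$$

*Proof.* First we bound the degree and the roots of $P_D$. A reduced form has $|b|\le a\le\sqrt{D/3}$, and $a$ divides $(b^2+D)/4\le D$. There are $O(\sqrt D)$ values of $b$. For each $b$ the divisor bound leaves at most $C_\delta D^{\delta/2}$ values of $a$, each with $1/a\le1/\max(1,|b|)$. On the standard fundamental domain $j(\tau)-e^{-2\pi i\tau}$ is bounded, so $\log^+|j(\tau)|\le2\pi\,\mathrm{Im}\,\tau+C$ there. The root of a reduced form lies in that domain and has imaginary part $\sqrt D/(2a)$. Hence $\deg P_D\le C_\delta D^{1/2+\delta}$ and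
$$\sum_{j^*}\log^+|j^*|\le\sum_{[a,b,c]}\Bigl(\frac{\pi\sqrt D}a+C\Bigr)\le C_\delta D^{1/2+\delta/2}(1+\log D)\le C_\delta D^{1/2+\delta}.$$
Since $E_1$ has no CM, $P_D(j_1)\ne0$. So $I=B_1^{\deg P_D}P_D(j_1)=B_1^{\deg P_D}\prod(j_1-j^*)$ is a nonzero integer, and $\log|j_1-j^*|\le C+\log^+|j^*|$ gives $\log|I|\le C_\delta D^{1/2+\delta}$. For $p\nmid B_1$ we have $v_p(P_D(j_1))=v_p(I)\ge 0$, and the first claim follows. For the second, $|I|\ge1$, and all factors of $I$ other than $|j_1-j^*|$ have product at most $\exp(C_\delta D^{1/2+\delta})$ by the same estimate. $\square$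

**Lemma 7 (lattice points).** Let $L$ be a lattice of rank $k\le4$ in a $k$-dimensional real space and $\mathcal{K}$ a symmetric convex body with successive minima $\mu_1\le\dots\le\mu_k\le1$. With absolute constants,
$$\#(L\cap\mathcal{K})\le C\prod\mu_i^{-1},\qquad\prod\mu_i^{-1}\le C\,\mathrm{vol}(\mathcal{K})/\mathrm{covol}(L).$$

*Proof.* Minkowski's second theorem says $\frac{2^k}{k!}\mathrm{covol}(L)\le\mathrm{vol}(\mathcal{K})\prod\mu_i\le2^k\mathrm{covol}(L)$. Its left half is the second claim.

For the first claim, John's theorem gives a Euclidean structure with unit ball $U$ such that $U\subset\mathcal{K}\subset\sqrt k\,U\subset2U$. Then $\mathrm{vol}(\mathcal{K})$ lies between absolute constants, and the right half of Minkowski's theorem gives $\mathrm{covol}(L)\ge C^{-1}\prod\mu_i$. Choose independent $v_i\in L\cap\mu_i\mathcal{K}$ and put $L'=\sum\mathbb{Z}v_i$. Since $|v_i|\le2\mu_i$, Hadamard gives $\mathrm{covol}(L')\le C\prod\mu_i$, so $[L:L']\le C$. Let $x=\sum n_iv_i\in L\cap\mathcal{K}$ with $n_i\in\mathbb{Q}$. By Cramer's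 rule and Hadamard, $|n_i|\le C\prod_{j\ne i}\mu_j/\mathrm{covol}(L')\le C/\mu_i$, because $\mathrm{covol}(L')\ge\mathrm{covol}(L)$. In a fixed coset of $L'$ each $n_i$ lies in a fixed class mod $\mathbb{Z}$. So the coset contains at most $\prod(1+2C/\mu_i)\le C\prod\mu_i^{-1}$ such points, using $\mu_i\le1$. There are at most $C$ cosets. $\square$

## 4. The archimedean size of $\prod_N G_N$

**Proposition 8.** $\sum_{N\in\mathcal{N}}\log|G_N|_\infty\ge c_2Y^2-o(Y^2)$ with $c_2>0$ depending only on $E_1,E_2$.

Let $j(\tau_i)=j_i$ with $\tau_i=x_i+iy_i$ in the upper half plane. The point $\tau_H$ of $E_1/H$ is $M_H\tau_1$, where $SL_2(\mathbb{Z})M_H$ runs over the distinct cosets of integral matrices of determinant $N$. Since $\log|G_N|=\sum_H\log^+|j(\tau_H)-j_2|-\sum_H\log^-|j(\tau_H)-j_2|$, we bound the first sum from below and the second from above.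

**Step 1: large factors.** The purpose is to show $\sum_H\log^+|j(\tau_H)-j_2|\ge c_1N\log N$ for large $N$, by finding many $\tau_H$ high in the cusp.

Among the $\tau_H$ are $\tau_b=(\tau_1+b)/N$, $b$ mod $N$. Put $\omega=y_1/(\frac14+y_1^2)$. Choose $t_0>1$ such that $\log|j(\tau)-j_2|\ge2\pi\,\mathrm{Im}\,\tau-1\ge0$ for $\mathrm{Im}\,\tau\ge t_0$, which is possible as $j=q^{-1}(1+O(q))$. Then choose $\varrho>0$ with $\omega/\varrho^2\ge t_0$. For integers $1\le c\le\varrho\sqrt N$, $0\le a<c$, $\gcd(a,c)=1$, pick an integer $b$ with $|c(x_1+b)-aN|\le c/2$. If $\gamma\in SL_2(\mathbb{Z})$ has bottom row $(c,-a)$, then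
$$\mathrm{Im}\,\gamma\tau_b=\frac{y_1/N}{|c\tau_b-a|^2}=\frac{y_1N}{(c(x_1+b)-aN)^2+c^2y_1^2}\ge\frac{\omega N}{c^2}\ge t_0 .$$

Distinct pairs $(c,a)$ give distinct $b$ mod $N$. Indeed, if $\mathrm{Im}\,\gamma\tau>1$ and $\mathrm{Im}\,\gamma'\tau>1$, then $\gamma'\gamma^{-1}$ maps a point of imaginary part $>1$ to another such point. So its lower left entry is $0$, and $\gamma,\gamma'$ have the same bottom row up to sign. Suppose $(c,a)$ gives $b$ and $(c',a')$ gives $b'=b+lN$. As $c\tau_b-a=c\tau_{b'}-(a+lc)$, both $(c,-(a+lc))$ and $(c',-a')$ are bottom rows for $\tau_{b'}$. So $c=c'$ and $a'=a+lc$, and $0\le a,a'<c$ forces $l=0$, $a=a'$.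

Therefore the sum is at least $\sum_{c\le\varrho\sqrt N}\varphi(c)\bigl(2\pi\omega N/c^2-1\bigr)$. Since $\sum_{c\le z}\varphi(c)/c^2$ grows like a positive constant times $\log z$ and $\sum_{c\le\varrho\sqrt N}\varphi(c)=O(N)$, this is $\ge c_1N\log N$. Summing over the $\sim Y/\log Y$ primes of $\mathcal{N}$ gives at least $c_2Y^2$.

**Step 2: small factors as a counting problem.** The purpose is to turn the negative part into a count of integral matrices in a thin convex body.

Let $A(s)=\#\{(N,H):N\in\mathcal{N},\ |j(\tau_H)-j_2|<e^{-s}\}$. Then $\sum_N\sum_H\log^-|j(\tau_H)-j_2|=\int_0^\infty A(s)\,ds$, and we must show this is $o(Y^2)$. By Lemma 5, $|G_N|\ge e^{-CN}$ and $\prod_H\max(1,|j(\tau_H)-j_2|)\le e^{CN\log N}$. So no factor is smaller than $e^{-CY\log Y}$, and $A(s)=0$ for $s>C_8Y\log Y$ with a suitable $C_8$.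

Near $\tau_2$ the function $j-j_2$ vanishes to order $\le3$. So there are $s_1$ and $C_4$ such that for $s\ge s_1$ every counted $\tau_H$ has an $SL_2(\mathbb{Z})$-translate $\tau'$ with $|\tau'-\tau_2|\le\eta:=C_4e^{-s/3}\le\min(1,y_2/2)$. Write $\tau'=M\tau_1$ with $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb{Z})M_H$. Then $\det M=N$, and distinct pairs $(N,H)$ give distinct $M$. For $M\in M_2(\mathbb{R})$ put
$$\kappa(M)=c\tau_1+d,\quad u(M)=a\tau_1+b-\tau_2(c\tau_1+d),\quad w=\binom{\tau_1}1,\quad\text{so that}\quad Mw=\kappa\binom{\tau_2}1+\binom u0.$$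
The map $M\mapsto(\kappa,u)\in\mathbb{C}^2$ is an $\mathbb{R}$-linear isomorphism: $\kappa=0$ forces $c=d=0$, and then $u=0$ forces $a=b=0$. For our $M$ we have $|\kappa|^2=Ny_1/\mathrm{Im}\,\tau'\le CY$ and $u=(\tau'-\tau_2)\kappa$. So
$$M\in B_\eta:=\{|\kappa|\le C_5\sqrt Y,\ |u|\le C_5\eta\sqrt Y\},\qquad\mathrm{vol}(B_\eta)\le C\eta^2Y^2.$$
If $A(s)>0$, let $V$ be the span of the integral $M\in B_\eta$ with $\det M\in\mathcal{N}$, $k=\dim V$, and $\mu_1\le\dots\le\mu_k\le1$ the successive minima of $B_\eta\cap V$ for $M_2(\mathbb{Z})\cap V$, attained by independent $M_i\in\mu_iB_\eta$. By Lemma 7, $A(s)\le C\prod\mu_i^{-1}$. Moreover $|M_i|\le C\mu_i\sqrt Y$. For nonzero integral $M$ we have $|\kappa(M)|+|u(M)|\ge c_6>0$, so $\mu_i\ge C^{-1}Y^{-1/2}$.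

**Step 3: small and moderate $s$.** The purpose is to settle the range where volume alone suffices. Let $s_2\ge s_1$ be any constant. For $s\le s_2$, trivially $A(s)\le\sum_N(N+1)\le CY^2/\log Y$. For $s_2<s\le31\log Y$: if $k=4$, Lemma 7 gives $A(s)\le C\eta^2Y^2\le CY^2e^{-2s/3}$; if $k\le3$, the bound $\mu_i\ge C^{-1}Y^{-1/2}$ gives $A(s)\le CY^{3/2}$.

**Step 4: large $s$, preparation.** The purpose is to attach to two close matrices an approximate endomorphism of $E_1$. Let $s>31\log Y$; then $\eta\le Y^{-10}$ for large $Y$. Write $\binom xy\wedge\binom{x'}{y'}=xy'-yx'$. For real $M$, $Mw\wedge\overline{Mw}=\det M\,(w\wedge\bar w)$ with $w\wedge\bar w=2iy_1$, and expanding the left side gives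
$$\det M=\bigl(y_2|\kappa|^2+\mathrm{Im}(\bar\kappa u)\bigr)/y_1.\tag{3}$$
For nonzero integral $M\in B_\eta$, $|u|\le C\eta\sqrt Y$ is tiny, so $|\kappa|\ge c_6/2$ and $|\bar\kappa u|\le(2|u|/c_6)|\kappa|^2$ is dominated by $y_2|\kappa|^2$. Hence $\det M>0$. For independent integral $M_1,M_2\in B_\eta$ put $\alpha=M_1^{adj}M_2$. It is not scalar: $M_1^{adj}M_2=mI$ would give $\det(M_1)M_2=mM_1$. Since $w\wedge M_1^{adj}w'=M_1w\wedge w'$ (multiply by $\det M_1$ to check),
$$Q_\alpha(\tau_1):=w\wedge\alpha w=M_1w\wedge M_2w=\kappa_2u_1-\kappa_1u_2,\qquad|Q_\alpha(\tau_1)|\le C\eta Y.\tag{4}$$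
For $\alpha=\begin{pmatrix}\mathsf a&\mathsf b\\\mathsf c&\mathsf d\end{pmatrix}$ this is the integral polynomial $Q_\alpha(X)=\mathsf cX^2+(\mathsf d-\mathsf a)X-\mathsf b$, nonzero because $\alpha$ is not scalar. So $\tau_1$ is almost fixed by $\alpha$.

**Step 5: $k\ge3$ is impossible.** The purpose is to show that close matrices nearly commute, so integral ones do commute. Suppose $k\ge3$ and put $\beta=M_1^{adj}M_3$. Then $I,\alpha,\beta$ are independent, since $M_1^{adj}M_1=\det(M_1)I$. The centralizer of the non-scalar $\alpha$ is spanned by $I,\alpha$, so $[\alpha,\beta]$ is a *nonzero integral* matrix. In the basis $w,\bar w$ of $\mathbb{C}^2$,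
$$\alpha=\begin{pmatrix}\mathcal{A}&\bar{\mathsf u}\\\mathsf u&\bar{\mathcal{A}}\end{pmatrix},\qquad\beta=\begin{pmatrix}\mathcal{A}'&\bar{\mathsf u}'\\\mathsf u'&\bar{\mathcal{A}}'\end{pmatrix}.$$
Here $w\wedge\alpha w=\mathsf u\,(w\wedge\bar w)$, so (4), and its analogue for $M_1,M_3$, give $|\mathsf u|,|\mathsf u'|\le C\eta Y$; also $|\mathcal{A}|,|\mathcal{A}'|\le CY$. The diagonal entries of $[\alpha,\beta]$ are $\pm(\bar{\mathsf u}\mathsf u'-\bar{\mathsf u}'\mathsf u)$, and the off-diagonal ones are $O(\eta Y\cdot Y)$. Returning to the standard basis, all entries of $[\alpha,\beta]$ are $O(\eta Y^2)=O(Y^{-8})$, a contradiction.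

**Step 6: $k\le2$.** The purpose is to use that $E_1$ has no CM. If $k=1$, the counted points are $mg$ with $g$ a generator of $M_2(\mathbb Z)\cap V$ and $m^2\det g$ prime, so $m=\pm1$ and $A(s)\le2$.

Let $k=2$, $\alpha=M_1^{adj}M_2$, $Q=Q_\alpha$ with leading coefficient $q_0$. If $q_0=0$, then the imaginary part of $Q(\tau_1)=(\mathsf d-\mathsf a)\tau_1-\mathsf b$ is tiny, so $\mathsf d=\mathsf a$, and then $\mathsf b=0$ and $Q=0$, a contradiction. If $q_0\ne0$ and the roots are real, then $|Q(\tau_1)|\ge y_1^2$, a contradiction. So $Q$ has discriminant $-D<0$ and a root $\tau_\alpha$ in the upper half plane. From $|Q(\tau_1)|=|q_0||\tau_1-\tau_\alpha||\tau_1-\bar\tau_\alpha|\ge y_1|\tau_1-\tau_\alpha|$ we get $|\tau_1-\tau_\alpha|\le C\eta Y$. Hence $|j_1-j(\tau_\alpha)|\le C\eta Y\le\eta^{1/2}$, as $\eta^{1/2}\le Y^{-5}$. Now $j(\tau_\alpha)$ is a root of $P_D$, since the form $\pm Q$ is equivalent to a reduced one. So (2) gives $\eta^{1/2}\ge\exp(-C_\delta D^{1/2+\delta})$, that is, $s\le C_\delta D^{1/2+\delta}$. On the other hand $D\le C|\alpha|^2\le C(\mu_1\mu_2Y)^2$.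 So
$$A(s)\le\frac C{\mu_1\mu_2}\le\frac{CY}{\sqrt D}\le C_\delta Ys^{-1/(1+2\delta)}\le C_\delta Ys^{-1+2\delta}.$$

**Step 7: integration.** The purpose is to add the ranges. Altogether
$$\int_0^\infty A\,ds\le\frac{Cs_2Y^2}{\log Y}+CY^2e^{-2s_2/3}+CY^{3/2}\log Y+CY\log Y+C_\delta Y(Y\log Y)^{2\delta}.\tag{5}$$
Divide by $Y^2$: the limsup as $Y\to\infty$ is at most $Ce^{-2s_2/3}$, and $s_2$ is arbitrary. So the integral is $o(Y^2)$, which together with Step 1 proves Proposition 8. $\square$

## 5. Counting isogenies modulo $\pi^n$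

We now bound $\sum_{N\in\mathcal{N}}c_p(N)$ for each prime $p$.

### 5.1. Places with non-integral $j$, and $p=N$

**Lemma 9.** Let $Y$ be large. (i) If $|j_1|_p>1$ or $|j_2|_p>1$, then $c_p(N)\le0$ for all $N\in\mathcal{N}$. (ii) If $p=N\in\mathcal{N}$ and $|j_1|_p,|j_2|_p\le1$, then $c_p(N)=0$.

*Proof.* (i) Only finitely many $p$ are concerned. Let $|j_1|_p>1$, with Tate parameter $q_1$ over $\mathbb{C}_p$. The curves $E_1/H$ have Tate parameters $q_1^N$ and the $N$ roots $q_1^{1/N}$, and $|j(q)|=|q|^{-1}$. If $|j_2|\le1$, every factor of $G_N$ has absolute value $>1$. If $|j_2|>1$, then for large $N$ we have $|q_1|^{-N}>|j_2|>|q_1|^{-1/N}$, so $|G_N|_p=|q_1|^{-N}|j_2|^N>1$. If $|j_1|\le1<|j_2|$, the $E_1/H$ have potentially good reduction, so $|j(E_1/H)|\le1$ and $|G_N|_p=|j_2|^{N+1}>1$.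

(ii) Kronecker's congruence $\Phi_p\equiv(X^p-Y)(X-Y^p)$ gives $G_p\equiv(j_1^p-j_2)(j_1-j_2^p)\equiv(j_1-j_2)^2\pmod p$. As $j_1\ne j_2$ and $p>Y$ is large, this is a $p$-unit. $\square$

From now on $j_1,j_2$ are $p$-integral and $N\ne p$. Let $K$ be a finite extension of $\widehat{\mathbb{Q}_p^{nr}}$ over which both curves have good reduction, with ring of integers $W$, uniformizer $\pi$, residue field $\overline{\mathbb{F}}_p$, valuation $v$ with $v(\pi)=1$, and $e=v(p)$. We take $e=1$ if $p$ is good for both curves; the other primes are finite in number, so $e\le C$ always. The good models over $W$ are again called $E_1,E_2$, and $E_0=E_1\otimes\overline{\mathbb{F}}_p$.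

### 5.2. Universal deformations in explicit coordinates

Let $A$ be a complete noetherian local $W$-algebra with maximal ideal $\mathfrak{m}_A$ and residue field $\overline{\mathbb{F}}_p$, for example $W$, $W/\pi^n$ or $W[[T]]$. A *deformation* of $E_0$ to $A$ is an elliptic curve over $A$ with an isomorphism of its special fibre with $E_0$; isomorphisms of deformations induce the identity on $E_0$. For example, $E_1$ mod $\pi^n$ is a deformation to $W/\pi^n$.

**Normal form, $p\ne3$.** The purpose is a one-parameter equation. Let $E/A$ be an elliptic curve. Since $3$ is invertible and $A$ is complete with algebraically closed residue field, $E[3]$ is finite étale, hence constant. Let $P$ be a section of order $3$ on the special fibre. Put $P$ at $(0,0)$ in a Weierstrass equation $y^2+\mathsf a_1xy+\mathsf a_3y=x^3+\mathsf a_2x^2+\mathsf a_4x$. Then $\mathsf a_3$ is a unit: otherwise the tangent at $\bar P$ is vertical and $2\bar P=O$. Replacing $y$ by $y+(\mathsf a_4/\mathsf a_3)x$ makes $\mathsf a_4=0$. The line $y=0$ now cuts out $2P+(-\mathsf a_2,0)$,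 so $(-\mathsf a_2,0)=-2P=P$ and $\mathsf a_2=0$. Scaling by a cube root of $\mathsf a_3$, which exists by Hensel, gives
$$E_a:\ y^2+axy+y=x^3,\qquad\Delta=a^3-27\in A^\times,\qquad j=\frac{a^3(a^3-24)^3}{a^3-27}.$$
An isomorphism $(E_a,(0,0))\cong(E_{a'},(0,0))$ has the form $x=u^2x'+r$, $y=u^3y'+su^2x'+t$. It fixes $(0,0)$, so $r=t=0$. The coefficient of $x$ gives $s=0$, the coefficient of $y$ gives $u^3=1$, and then $a=ua'$. If it reduces to the identity over $\overline{\mathbb{F}}_p$, then $u\equiv1$ and $u^3=1$ force $u=1$, as $X^3-1$ is separable mod $p$. Then $a=a'$.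

**Normal form, $p=3$.** The purpose is the same, with $2$-torsion. Use $y^2=x(x-1)(x-\lambda)$ with ordered $2$-torsion sections at $x=0,1$. Here $\lambda,1-\lambda$ are units, $j=256(\lambda^2-\lambda+1)^3/(\lambda^2(1-\lambda)^2)$, and the square root needed for scaling exists by Hensel. Isomorphisms respecting the ordered $2$-torsion are scalings with $u^2=1$ and do not change $\lambda$; those reducing to the identity have $u=1$. We write $a$ for the parameter also when $p=3$.

**Lemma 10.** Choose a level structure (a point of order $3$, resp. ordered $2$-torsion) on $E_0$, and let $E_1=E_{a_1}$ be the corresponding normal form. Then $R=W[[T]]$ with $\mathcal{E}=E_{a_1+T}$ is the universal deformation of $E_0$: every deformation to $A$ is isomorphic to $E_{a_1+t}$ for a unique $t\in\mathfrak{m}_A$, by a unique isomorphism. The curve $E_1$ is $T=0$. Moreover, for a finite extension $K'$ of $K$ and an elliptic curve $E_a$ over $K'$ in normal form, the deformation $E_{a+\epsilon}$ over $K'[\epsilon]/\epsilon^2$ is not isomorphic to the constant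 one by an isomorphism reducing to the identity.

*Proof.* Given a deformation, the level structure lifts uniquely and yields a normal form $E_{a'}$. The resulting isomorphism of special fibres respects the level structure, so it is a scaling by a root of unity $u_0$ with $u_0^3=1$ (resp. $u_0^2=1$). Lift $u_0$ to $A$ and rescale; now it is the identity and $a'-a_1\in\mathfrak{m}_A$. Isomorphisms reducing to the identity have $u=1$ and preserve the parameter, which gives both uniqueness claims. For the last claim, such an isomorphism would respect the level structure, because torsion sections lift uniquely. So $u=1$, as $u\equiv1$ mod $\epsilon$, and $a+\epsilon=a$, a contradiction. $\square$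

For a local $W$-homomorphism $x:R\to A$ write $E_x$ for the curve it defines.

**Lemma 11.** For elliptic curves $E,E'/W$: $\ v(j(E)-j(E'))\le12\,\#\{n\ge1:E\cong E'\text{ over }W/\pi^n\}$.

*Proof.* Let $p\ne3$ and $E=E_a$. The polynomial $X^3(X^3-24)^3-j(E')(X^3-27)$ is monic of degree $12$. A root $a''$ has $a''^3\ne27$, since $27\cdot3^3\ne0$. So $E_{a''}$ is isomorphic over $\overline K$ to $E'$, and $(0,0)$ corresponds to a point $P'$ of order $3$. All $3$-torsion of $E'$ is rational over $W$, so $(E',P')$ has a normal form $E_{a'''}$ with $a'''\in W$, and $a''=ua'''$ with $u^3=1$, $u\in W$. Thus $a''\in W$ and $E_{a''}\cong E'$ over $W$. Evaluating at $a$, and using that $a^3-27$ is a unit, $v(j(E)-j(E'))=\sum_{i=1}^{12}v(a-a_i)$ with $E_{a_i}\cong E'$. If $n=\max_iv(a-a_i)$, then $E\cong E'$ over $W/\pi^{n'}$ for all $n'\le n$, so the sum is at most $12$ times the count. For $p=3$ use $256(X^2-X+1)^3-j(E')X^2(1-X)^2$, with $6$ roots and unit leading coefficient, in the same way. $\square$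

### 5.3. From valuations to lattices of isogenies

Let $L_n=\mathrm{Hom}_{W/\pi^n}(E_1,E_2)$ and $\Lambda_n=\mathrm{End}_{W/\pi^n}(E_1)$. Reduction is injective, so $L_1\supseteq L_2\supseteq\cdots$. These are lattices of rank $\le4$ with the positive definite quadratic form $\deg$; write $\langle f,g\rangle=\mathrm{tr}(f^\vee g)$, so $\langle f,f\rangle=2\deg f$.

**Example.** Take $E_1=A$, $p=41$, $W=\widehat{\mathbb{Z}_{41}^{nr}}$. In the form $y^2=x^3-27c_4x-54c_6$, automorphisms mod $41^n$ are $(u^2x,u^3y)$ with $u^4c_4=c_4$ and $u^6c_6=c_6$. Here $c_4=16\cdot31$ is a unit and $c_6=20008=8\cdot41\cdot61$. An automorphism with $u^2=-1$ exists mod $41^n$ exactly when $2c_6\equiv0$, that is, for $n=1$ only. So $\Lambda_1$ contains an automorphism of discriminant $-4$ and $\Lambda_2$ contains none. Meanwhile $P_4(j_1)=j_1-1728=c_6^2/\Delta$ has $41$-adic valuation $2$. This is consistent with Proposition 12 below.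

Let $N\in\mathcal{N}$, $N\ne p$. All subgroups $H$ are étale and defined over $W$. If $E_1/H\cong E_2$ mod $\pi^n$, we obtain at least two elements $\pm f\in L_n$ of degree $N$ with kernel $H$ mod $\pi^n$, and $f$ determines $H$. Conversely, an $f\in L_n$ of degree $N$ has étale kernel, which lifts to some $H$, and then $j(E_1/H)\equiv j_2$ mod $\pi^n$. Put $r_n=\#\{f\in L_n:\deg f\in\mathcal{N}\setminus\{p\}\}$. Since $c_p(N)=\frac{\log p}e\sum_Hv(j(E_1/H)-j_2)$, Lemma 11 gives
$$\sum_{N\in\mathcal{N},\,N\ne p}c_p(N)\le\frac{6\log p}e\sum_{n\ge1}r_n,\tag{6}$$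
and $c_p(N)>0$ for some $N\ne p$ implies that $L_1$ contains an element of degree $N$. Also
$$r_n>0\ \Rightarrow\ \frac{n\log p}e\le CY\log Y,\tag{7}$$
because then $v(G_N)\ge n$ for some $N$ (all factors of $G_N$ lie in $W$) and Lemma 5(iii) applies. Trivially $r_n\le24\sum_N(N+1)\le CY^2/\log Y$, since an $f\in L_1$ is determined by its kernel up to $\mathrm{Aut}(E_2\otimes\overline{\mathbb{F}}_p)$, which has at most $24$ elements.

If $r_n>0$, let $V_n$ be the span of the $f$ counted in $r_n$, $k_n=\dim V_n$, and $1\le\lambda_1\le\dots\le\lambda_{k_n}\le\sqrt{2Y}$ the successive minima of $\sqrt{\deg}$ on $L_n\cap V_n$, attained by independent $f_i$, so $\deg f_i=\lambda_i^2$. Lemma 7 for the body $\{\deg\le2Y\}$, whose minima are $\lambda_i/\sqrt{2Y}$, gives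
$$r_n\le CY^{k_n/2}/(\lambda_1\cdots\lambda_{k_n}).\tag{8}$$

### 5.4. An endomorphism modulo $\pi^n$ puts $j_1$ near a CM value

**Proposition 12.** Let $\alpha\in\Lambda_n$ be non-scalar of discriminant $-D$, and let $D'=D$ if $p$ is odd, $D'=4D$ if $p=2$. Then $n\le12e\,v_p(P_{D'}(j_1))$. In particular $n\log p/e\le C_\delta D^{1/2+\delta}$.

*Proof.* **Step 1: degree prime to $p$.** The purpose is to make the kernel étale. If $p$ is odd, $\deg(\alpha+b)$ is a monic quadratic polynomial in $b$ with at most two zeros mod $p$. So for some $b\in\{0,1,2\}$ the degree of $\alpha+b$ is prime to $p$, and the discriminant is unchanged. If $p=2$, replace $\alpha$ by $2\alpha+1$, of odd degree and discriminant $-4D$. So assume that $m=\deg\alpha$ is prime to $p$ and the discriminant is $-D'$. Let $t=\mathrm{tr}\,\alpha$, and let $\alpha_0$ be the reduction of $\alpha$ on $E_0$.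

**Step 2: one equation for lifting $\alpha_0$.** The purpose is to describe all deformations to which $\alpha_0$ lifts. The étale group $\ker\alpha_0\subset E_0[m]$ lifts uniquely to a finite étale $\mathcal{C}\subset\mathcal{E}[m]$ over $R$. Via $E_0/\ker\alpha_0\cong E_0$ (induced by $\alpha_0$), $\mathcal{E}/\mathcal{C}$ is a deformation of $E_0$ to $R$. It is classified by a local $W$-homomorphism $\phi:R\to R$. Put $h=\phi(T)-T\in\mathfrak{m}_R$. *For every $x:R\to A$, $\alpha_0$ lifts to an endomorphism of $E_x$ if and only if $x(h)=0$.* Indeed, a lift has étale kernel lifting $\ker\alpha_0$, so its kernel is $\mathcal{C}_x$. Thus a lift is the same as an isomorphism of deformations $E_x/\mathcal{C}_x\cong E_x$, and this exists if and only if $x\phi=x$, that is, $x(h)=0$. For $A=W/\pi^n$ and $T\mapsto0$ the lift $\alpha$ exists, so $h(0)\equiv0$ mod $\pi^n$.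

**Step 3: $h\not\equiv0$ mod $\pi$.** The purpose is to make Weierstrass preparation applicable. Suppose $h\equiv0$ mod $\pi$. By the criterion with $A=\overline{\mathbb{F}}_p[[T]]$, $\alpha_0$ lifts to an endomorphism $\beta$ of $E_{\bar a_1+T}$ over $\overline{\mathbb{F}}_p[[T]]$, of discriminant $-D'<0$. The curve comes from $\overline{\mathbb{F}}_p(T)$, and $\beta$ is defined over a finite extension of $\overline{\mathbb{F}}_p(T)$, because endomorphisms of an elliptic curve over a field extension are defined over a finite extension of the ground field. The invariant $j$ is a rational function of the parameter with a pole: at $a^3=27$, where the numerator is $27\cdot27\ne0$, if $p\ne3$; at $\lambda=0$, where it is $256\neq0$, if $p=3$. At a place above a pole the curve has potentially multiplicative reduction. So inertia contains elements commuting with $\beta$ that act on $V_\ell$ ($\ell\ne p$) as $1+\nu$ with $\nu\ne0$, $\nu^2=0$. An endomorphism of a $2$-dimensional space commuting with $\nu$ has the form $x+y\nu$, and its discriminant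 is $0$. This contradicts $-D'\ne0$.

**Step 4: the zeros of $h$ are CM points.** The purpose is to bound $n$ by the distances of $0$ to the zeros. By Weierstrass preparation, $h=\text{unit}\cdot\prod_{i=1}^r(T-T_i)$ with $T_i\in\mathfrak{m}_{\overline K}$, so $n\le v(h(0))=\sum_iv(T_i)$. Let $K_i=K(T_i)$ with ring of integers $O_i$. By the criterion with $T\mapsto T_i$, the curve $E_{(i)}=E_{a_1+T_i}$ over $O_i$ has an endomorphism $\alpha_i$ lifting $\alpha_0$, of discriminant $-D'$. So $j(E_{(i)})$ is a root of $P_{D'}$. In particular no $T_i$ is $0$, since $E_1$ has no CM.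

**Step 5: the $T_i$ are distinct.** The purpose is to exclude multiplicities, which would spoil the comparison with $P_{D'}$. Suppose $h'(T_i)=0$. Then $h(T_i+\epsilon)=0$ in $O_i[\epsilon]/\epsilon^2$. By the criterion for $T\mapsto T_i+\epsilon$, $\alpha_0$ lifts to an endomorphism of $E_{a_1+T_i+\epsilon}$, which by uniqueness of lifts also lifts $\alpha_i$. Pass to $K_i$ and write $E=E_{(i)}\otimes K_i$. Let $\xi\in H^1(E,T_E)=H^1(E,\mathcal{O})\otimes\mathrm{Lie}\,E$ be the Kodaira–Spencer class of $E_{a_1+T_i+\epsilon}$ over $K_i[\epsilon]$, that is, the class classifying this first-order deformation. By the last part of Lemma 10, $\xi\ne0$.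

We claim that $d\alpha_i(\xi)=\alpha_i^*\xi$ in $H^1(E,\alpha_i^*T_E)=H^1(E,\mathcal{O})\otimes\mathrm{Lie}\,E$. Take an affine cover $\{U'_\mu\}$ of $E$ and $U_\mu=\alpha_i^{-1}(U'_\mu)$, also affine. The deformation is glued from trivial pieces by $1+\epsilon\xi'_{\mu\nu}$ on the overlaps of the first cover, and by $1+\epsilon\xi_{\mu\nu}$ on those of the second; both cocycles represent $\xi$. On functions, a lift of $\alpha_i$ is on $U_\mu$ of the form $\alpha_i^*+\epsilon D_\mu$ with $D_\mu\in\Gamma(U_\mu,\alpha_i^*T_E)$, a derivation along $\alpha_i^*$. Compatibility on overlaps says $(1+\epsilon\xi_{\mu\nu})(\alpha_i^*+\epsilon D_\nu)=(\alpha_i^*+\epsilon D_\mu)(1+\epsilon\xi'_{\mu\nu})$, that is,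
$$\xi_{\mu\nu}\circ\alpha_i^*-\alpha_i^*\circ\xi'_{\mu\nu}=D_\mu-D_\nu .$$
The first term is $d\alpha_i(\xi_{\mu\nu})$, the second is the pullback of $\xi'_{\mu\nu}$, and the right side is a coboundary. This is the claim.

Now $d\alpha_i$ acts on the line $\mathrm{Lie}\,E$ by a root $\theta\in K_i$ of $X^2-tX+m$, hence on $H^0(\Omega^1)$ also by $\theta$. On $H^1_{dR}(E)$ the map $\alpha_i^*$ has characteristic polynomial $X^2-tX+m$, so on the quotient $H^1(\mathcal{O})=H^1_{dR}/H^0(\Omega^1)$ it acts by the other root $\bar\theta$. The claim becomes $(\theta-\bar\theta)\xi=0$ with $(\theta-\bar\theta)^2=-D'\ne0$, contradicting $\xi\ne0$.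

**Step 6: comparison with $P_{D'}(j_1)$.** The purpose is to conclude. At most $12$ parameters have a given $j$, so each root of $P_{D'}$ equals $j(E_{(i)})$ for at most $12$ indices $i$. Since $j(\mathcal{E})\in W[[T]]$, $v(j_1-j(E_{(i)}))\ge v(T_i)$. For all roots $j^*$ of $P_{D'}$ we have $v(j_1-j^*)\ge0$, as $j^*$ is an algebraic integer and $j_1$ is $p$-integral. Hence
$$n\le\sum_iv(T_i)\le\sum_iv(j_1-j(E_{(i)}))\le12\,v(P_{D'}(j_1))=12e\,v_p(P_{D'}(j_1)).$$
The last claim of the proposition follows from (2), as $p\nmid B_1$. $\square$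

Only the good reduction of $E_1$ over $W$ was used in this proof.

### 5.5. Ranks one and two

**Lemma 13.** Uniformly in $p$,
$$\frac{\log p}e\sum_{n:\,k_n\le2}r_n\le C_\delta Y^{1+3\delta}.\tag{9}$$

*Proof.* If $k_n=1$, the counted $f$ are $mg$ with $g$ a generator and $m^2\deg g$ prime, so $r_n\le2$. By (7) these $n$ contribute at most $CY\log Y$.

If $k_n=2$, put $\alpha=f_1^\vee f_2\in\Lambda_n$. It is non-scalar, since $f_1^\vee f_2=m$ would give $(\deg f_1)f_2=mf_1$. Its discriminant is $-D$ with $D=4\deg f_1\deg f_2-\langle f_1,f_2\rangle^2\le4\lambda_1^2\lambda_2^2$. Put $u=n\log p/e$. By Proposition 12, $u\le C_\delta D^{1/2+\delta}$, so $D^{-1/2}\le C_\delta u^{-1/(1+2\delta)}\le C_\delta u^{-1+2\delta}$ if $u\ge1$; if $u<1$, then $D^{-1/2}\le1\le u^{-1+2\delta}$. With (8), $r_n\le CY/\sqrt D\le C_\delta Y(n\log p/e)^{-1+2\delta}$. By (7), comparing the sum over $n$ with $\int_0^{CY\log Y}u^{-1+2\delta}\,du$, these $n$ contribute at most $C_\delta Y(Y\log Y)^{2\delta}$. Both contributions are $\le C_\delta Y^{1+3\delta}$. $\square$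

### 5.6. Ranks three and four

If $k_n\ge3$, then $f\mapsto f_1^\vee f$ embeds $L_1$, of rank $\ge3$, in $\mathrm{End}(E_0)$. So both reductions are supersingular. Proposition 12 is no longer the right tool, because we need savings in $p$.

**Lemma 14.** (i) If $p\ge5$ is good for both curves, then
$$\log p\sum_{k_n=3}r_n\le CY^{3/2}\frac{\log p}{\sqrt p},\tag{12}$$
$$\log p\sum_{k_n=4}r_n\le CY^2\frac{\log p}p.\tag{13}$$
(ii) For each fixed $p$ (any $e$), $\frac{\log p}e\sum_{k_n\ge3}r_n=o(Y^2)$ as $Y\to\infty$.

*Proof.* **Step 1: a commutator bounds $n$.** The purpose is a lower bound for the $\lambda_i$ in terms of $p^{n/e}$. Put $x=f_1^\vee f_2$, $y=f_1^\vee f_3\in\Lambda_n$. Then $1,x,y$ are independent in a quaternion division algebra, where the centralizer of the non-scalar $x$ is spanned by $1,x$. So $z=[x,y]\ne0$. The action on $\mathrm{Lie}$ is a ring homomorphism from $\Lambda_n$ to the *commutative* ring $W/\pi^n$, so $z\mapsto0$. As $z^\vee=[y^\vee,x^\vee]=[y,x]=-z$, the positive integer $\deg z=z^\vee z$ also maps to $0$, so $v_p(\deg z)\ge n/e$.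 Since $\sqrt{\deg}$ is a norm, $\deg z\le4\deg x\deg y$. Hence
$$p^{n/e}\le4\lambda_1^4\lambda_2^2\lambda_3^2\le64Y^4.\tag{10}$$
From $\lambda_1\le\lambda_2\le\lambda_3$ we get $\lambda_1^4\lambda_2^2\lambda_3^2\le(\lambda_1\lambda_2\lambda_3)^{8/3}$, so $\lambda_1\lambda_2\lambda_3\ge(p^{n/e}/4)^{3/8}$. If $k_n=4$, then $\lambda_1\le\lambda_4$ gives $\lambda_1\lambda_2\lambda_3\lambda_4\ge\frac12p^{n/(2e)}$.

**Step 2: ramification at $p$.** The purpose is a saving that does not depend on $n$. The map $f\mapsto f_1^\vee f$ identifies $L_1\otimes\mathbb{Q}$, up to scaling the form, with $\mathrm{End}(E_0)\otimes\mathbb{Q}$, which is ramified at $p$ (Deuring). So $\deg$ is anisotropic over $\mathbb{Q}_p$. Let $p$ be odd. If the Gram matrix $(\langle f_i,f_j\rangle)$ of independent elements of $L_1$ had rank $\ge3$ mod $p$, then diagonalizing over $\mathbb{Z}_p$ would exhibit a unimodular ternary form, which is isotropic. So the rank mod $p$ is $\le2$, and the Gram determinant of three independent elements is divisible by $p$, that of four by $p^2$.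 By Hadamard and $\langle f_i,f_i\rangle=2\lambda_i^2$,
$$p\le8\lambda_1^2\lambda_2^2\lambda_3^2,\qquad p^2\le16\lambda_1^2\lambda_2^2\lambda_3^2\lambda_4^2\ \ (k_n=4)\qquad(p\text{ odd}).\tag{11}$$

**Step 3: summation.** The purpose is to insert these bounds in (8). For $p\ge5$ good we have $e=1$. If $k_n=3$, then $r_n\le CY^{3/2}\min(p^{-1/2},p^{-3n/8})$, and $\sum_n\min(p^{-1/2},p^{-3n/8})\le Cp^{-1/2}$, which is (12). If $k_n=4$, then $r_n\le CY^2\min(p^{-1},p^{-n/2})$, and $\sum_n\min(p^{-1},p^{-n/2})\le Cp^{-1}$, which is (13). For fixed $p$, including $p=2$, we use only Step 1. By (10), at most $C_p\log Y$ values of $n$ occur (where $C_p$ may depend on $p$). Those with $k_n=3$ contribute at most $C_pY^{3/2}\log Y$. For $k_n=4$, using also the trivial bound for $r_n$, for every $n_0$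
$$\sum_{k_n=4}r_n\le C\sum_n\min\Bigl(\frac{Y^2}{\log Y},\,Y^2p^{-n/(2e)}\Bigr)\le\frac{Cn_0Y^2}{\log Y}+CY^2\sum_{n>n_0}p^{-n/(2e)},$$
and letting first $Y\to\infty$, then $n_0\to\infty$, shows that this is $o(Y^2)$. $\square$

### 5.7. Supersingular primes are sparse enough

Summed over $p$, the bound (13) has total size $Y^2\sum\frac{\log p}p$ over supersingular primes. This is the order of the main term, so we need the series to converge.

**Lemma 15.** $\sum\frac{\log p}p$ over the primes $p\ge5$ of good supersingular reduction of $E_1$ converges.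

(Elkies proved that there are $O(x^{3/4})$ such primes up to $x$. The following weaker version of his argument is enough.)

*Proof.* **Step 1: a small endomorphism.** The purpose is to find in $O=\mathrm{End}_{\overline{\mathbb{F}}_p}(E_0)$ a non-scalar element of discriminant $-D$ with $D\le5\sqrt p$. $O$ is a maximal order in the quaternion algebra ramified at $p,\infty$, and for $\langle x,y\rangle=\mathrm{tr}(xy^\vee)$ it has covolume $p$. Let $\varpi\in O$ be the Frobenius of $E_1$ mod $p$; as $p\ge5$, $a_p=0$, so $\varpi^2=-p$ and $\varpi^\vee=-\varpi$. For $x\in O$, both $\varpi x$ and $(\varpi x)^\vee=-x^\vee\varpi$ act as $0$ on $\mathrm{Lie}\,E_0$, hence so does their sum, the integer $\mathrm{tr}(\varpi x)$. So $\langle x,\varpi\rangle=-\mathrm{tr}(\varpi x)\in p\mathbb{Z}$.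

The elements $1,\varpi$ are orthogonal with $\langle1,1\rangle=2$ and $\langle\varpi,\varpi\rangle=2p$. So the orthogonal projection of $O$ to $U=\mathbb{R}+\mathbb{R}\varpi$ is $x\mapsto\frac{\mathrm{tr}\,x}2+\frac{\langle x,\varpi\rangle}{2p}\varpi$. Its image is a lattice contained in $\frac12\mathbb{Z}+\frac12\mathbb{Z}\varpi$, which has covolume $\frac{\sqrt2}2\cdot\frac{\sqrt{2p}}2=\frac{\sqrt p}2$. Therefore $O\cap U^\perp$ has rank $2$ and covolume $\le p/(\sqrt p/2)=2\sqrt p$. By Hermite's bound it contains $\alpha\ne0$ with $2\deg\alpha=\langle\alpha,\alpha\rangle\le\frac2{\sqrt3}\cdot2\sqrt p$. As $\mathrm{tr}\,\alpha=\langle\alpha,1\rangle=0$, $\alpha$ is non-scalar of discriminant $-D$ with $D=4\deg\alpha\le\frac8{\sqrt3}\sqrt p\le5\sqrt p$. (For $A$ at $19$ we saw $j_A\equiv-3375$, a root of $P_7=X+3375$; here $7\le5\sqrt{19}$.)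

**Step 2: counting.** The purpose is to bound the number of such $p\in(x,2x]$. Apply Proposition 12 with $n=1$ and $W=\widehat{\mathbb{Z}_p^{nr}}$, $e=1$; good reduction of $E_1$ suffices. We get $v_p(P_D(j_1))\ge1$. So each such $p\in(x,2x]$ divides the numerator of $P_D(j_1)$ for some $D\le5\sqrt{2x}$, and $p\nmid B_1$. By (2), one $D$ accounts for at most $C_\delta D^{1/2+\delta}/\log x$ primes $>x$. The number of $p$ is at most $\sum_{D\le5\sqrt{2x}}C_\delta D^{1/2+\delta}/\log x\le C_\delta x^{3/4+\delta}$. Hence the primes in $(x,2x]$ contribute at most $C_\delta x^{-1/4+\delta}\log(2x)$ to the series. As $\delta<1/10$, summing over dyadic intervals gives convergence. $\square$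

## 6. How many primes the product formula forces

*Proof of Theorem 3.* **Step 1: the primes that occur are counted.** The purpose is to relate $S$ to the primes in (1). Let $\mathcal{B}$ be the finite set of primes that are $2$, $3$ or bad for $E_1$ or $E_2$. Let $\mathcal{P}$ be the set of $p\notin\mathcal{B}$ with $c_p(N)>0$ for some $N\in\mathcal{N}$, and $m=\#\mathcal{P}$. For $p\in\mathcal{P}$, Lemma 9 shows $N\ne p$, and Section 5.3 shows $L_1\ne0$. So the reductions are isogenous over $\overline{\mathbb{F}}_p$, and $p$ is counted by $S$, by Lemma 1. Since $c_p(N)$ is a positive multiple of $\log p$, Lemma 5(iii) gives $\log p\le c_p(N)\le C_0Y\log Y$ with a constant $C_0\ge1$. Hence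
$$m\le S\bigl(E_1,E_2;\exp(C_0Y\log Y)\bigr).$$

**Step 2: summing the product formula.** The purpose is an inequality that bounds $m$ from below. Sum (1) over $N\in\mathcal{N}$. By Proposition 8 the left side is at least $c_2Y^2-o(Y^2)$. On the right:

- Primes outside $\mathcal{P}\cup\mathcal{B}$ contribute $\le0$.
- Each $p\in\mathcal{B}$ contributes $\le0$ by Lemma 9(i), or, if $j_1,j_2$ are $p$-integral, $o(Y^2)$ by (6), (9) and Lemma 14(ii); here $N\ne p$ automatically, as $Y$ is large.
- For $p\in\mathcal{P}$, the term $N=p$, if present, is $0$ by Lemma 9(ii). The rest is bounded by (6). The part $k_n\le2$ totals at most $C_\delta mY^{1+3\delta}$ by (9), and the part $k_n=3$ at most $CY^{3/2}\sum_{p\in\mathcal{P}}\frac{\log p}{\sqrt p}$ by (12).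
- The part $k_n=4$ occurs only at supersingular primes of $E_1$. By Lemma 15 fix $P_0$ so that the total of (13) over the supersingular primes $p>P_0$ of $E_1$, with the factor $6$ of (6), is $\le\frac{c_2}4Y^2$. The finitely many $p\le P_0$ contribute $o(Y^2)$ by Lemma 14(ii).

Next, $\sum_{p\in\mathcal{P}}\frac{\log p}{\sqrt p}\le C\sqrt m\log(2m)$ if $m\ge1$. The terms with $p\le m$ give at most $\sum_{2\le t\le m}\frac{\log t}{\sqrt t}\le 2\sqrt m\log m$. Each of the at most $m$ terms with $p>m$ is at most $C\log(2m)/\sqrt m$, because $\log t/\sqrt t$ is bounded and decreases for $t>e^2$. (For $m=0$ the sum is $0$.) So for $Y$ large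
$$\tfrac{c_2}2Y^2\le C_\delta mY^{1+3\delta}+CY^{3/2}\sqrt m\log(2m+2).\tag{14}$$

**Step 3: conclusion.** The purpose is to read off $m$ and translate to $x$. If $m\le Y^{1-4\delta}$, the right side of (14) is at most $C_\delta Y^{2-\delta}+CY^{2-2\delta}\log(4Y)$, a contradiction for large $Y$. Hence
$$S\bigl(E_1,E_2;\exp(C_0Y\log Y)\bigr)\ge m>Y^{1-4\delta}\qquad\text{for all large }Y.$$
For large $x$ take $Y=\log x/(C_0\log\log x)$. Then $\log Y\le\log\log x$, so $C_0Y\log Y\le\log x$, and
$$S(E_1,E_2;x)\ge Y^{1-4\delta}\ge(\log x)^{1-5\delta}.$$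
Given $\varepsilon>0$, choose $\delta\in(0,1/10)$ with $5\delta\le\varepsilon$. This proves Theorem 3, and with it Theorem 4. $\blacksquare$
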